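\title{Products of Luzin sets with Menger sets of reals}

\begin{abstract}
Szewczak and Tsaban asked whether for every Luzin set $L$ there is a Menger set of reals $Y$ such that $L\times Y$ is not Menger. We show that ZFC does not prove this. It is consistent that there is a Luzin set of cardinality $\omega_1$ while every separable metrizable space that is a union of $\omega_1$ Menger subspaces is Menger, and then the product of such a Luzin set with any Menger set of reals is Menger. The model is obtained by a finite support iteration of posets that dominate $\omega_1$ functions, each of them only on a sparse set of coordinates. We also prove in ZFC that every Luzin set of cardinality at least $\mathfrak d$ has a non-Menger product with some Menger set of reals, so the statement is independent of ZFC together with the existence of a Luzin set.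
\end{abstract}

\section{Introduction}\label{sec:intro}

A topological space $X$ is \emph{Menger} if for every sequence $(\mathcal U_n)_{n\in\omega}$ of open covers of $X$ there are finite sets $\mathcal F_n\subseteq\mathcal U_n$ such that $\bigcup_n\mathcal F_n$ covers $X$. A \emph{real space} is a space homeomorphic to a subspace of $\mathbb R$. A \emph{Luzin set} is an uncountable set $L\subseteq\mathbb R$ such that $L\cap M$ is countable for every meager set $M\subseteq\mathbb R$. The existence of Luzin sets is independent of ZFC. The following question was posed by Szewczak and Tsaban \cite{ST}.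

\begin{quote}
\emph{Is there, for every Luzin set $L$, a Menger real space $Y$ such that the product space $L\times Y$ is not Menger?}
\end{quote}

When such a $Y$ exists we say that $L$ \emph{admits a witness}. The question is meaningful in the models of ZFC that contain a Luzin set, and we ask whether ZFC proves a positive answer.

The Menger property is a diagonal form of compactness. Compact spaces are Menger, and a union of countably many Menger spaces $X_i$ is Menger: split $\omega$ into infinitely many infinite sets and use the covers indexed by the $i$th set for $X_i$. So $\sigma$-compact spaces are Menger. The Baire space $\omega^\omega$ is not: finitely many members of the cover by the sets $\{z:z(n)\le m\}$, $m\in\omega$, are contained in one set $\{z:z(n)\le g(n)\}$, and the point $g+1$ lies in none of these.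

A $\sigma$-compact space admits no witness. Indeed, let $K$ be compact, let $Y$ be Menger, and let $\mathcal U_n$ be open covers of $K\times Y$. By the tube lemma, the open sets $V\subseteq Y$ such that $K\times V$ is covered by finitely many members of $\mathcal U_n$ form a cover $\mathcal V_n$ of $Y$, and the Menger property of $Y$ for the covers $\mathcal V_n$ yields that of $K\times Y$ for the covers $\mathcal U_n$.

A Luzin set $L$ is Menger for a different reason. Cover a countable dense set $D\subseteq L$ by an open set $W\subseteq\mathbb R$, using one member from each even-numbered cover. The set $L\setminus W$ is nowhere dense, since an interval in its closure would contain a point of $D$ and hence an open subset of $W$. So $L\setminus W$ is countable, and the odd-numbered covers take care of it. On the other hand, $L$ is far from $\sigma$-compact: an uncountable compact set of reals contains a nowhere dense perfect set, so all compact subsets of $L$ are countable. The tube argument is thus unavailable, and one would guess that every Luzin set admits a witness. The guess is correct under the Continuum Hypothesis,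 but it is not a theorem of ZFC.

\begin{theorem}\label{thm:model}
If ZFC is consistent, then so is ZFC together with the following two statements.
\begin{enumerate}
\item[(1)] $\mathfrak c=\omega_2$ and there is a Luzin set of cardinality $\omega_1$.
\item[(2)] Whenever a separable metrizable space $Z$ is a union of at most $\omega_1$ Menger subspaces, $Z$ is Menger.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:answer}
In the model of Theorem~\ref{thm:model}, the product $X\times Y$ is Menger for every separable metrizable space $X$ with $|X|\le\omega_1$ and every Menger real space $Y$. In particular there is a Luzin set that admits no witness, and ZFC does not prove that every Luzin set admits a witness.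
\end{corollary}

\begin{proof}
The space $X\times Y=\bigcup_{x\in X}\{x\}\times Y$ is separable metrizable and a union of at most $\omega_1$ copies of $Y$, so it is Menger by (2). By (1) we may take for $X$ a Luzin set.
\end{proof}

The cardinality of the Luzin set matters. The cardinals $\mathfrak b$, $\mathfrak d$ and $\mathfrak g$ in the next two statements are the bounding number, the dominating number and the groupwise density number, recalled in Section~\ref{sec:prelim}.

\begin{theorem}[ZFC]\label{thm:large}
If $L$ is a Luzin set with $|L|\ge\mathfrak d$, then there is a Menger real space $Y$ such that $L\times Y$ is not Menger.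
\end{theorem}

\begin{corollary}\label{cor:sharp}
\begin{enumerate}
\item[(i)] If $\mathfrak d=\omega_1$, for instance under CH, then every Luzin set admits a witness. Hence the statement ``every Luzin set admits a witness'' is independent of ZFC together with ``there is a Luzin set''.
\item[(ii)] In the model of Theorem~\ref{thm:model}, $\mathfrak d=\omega_2$, and a Luzin set $L$ admits a witness if and only if $|L|\ge\mathfrak d$.
\item[(iii)] The existence of a Luzin set implies $\mathfrak b=\mathfrak g=\omega_1$. So in the model of Theorem~\ref{thm:model} every separable metrizable space that is a union of $\max\{\mathfrak b,\mathfrak g\}$ Menger subspaces is Menger.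
\end{enumerate}
\end{corollary}

\begin{proof}
(i) Luzin sets are uncountable, so if $\mathfrak d=\omega_1$ then Theorem~\ref{thm:large} applies to all of them. Under CH there is a Luzin set (Section~\ref{subsec:luzin}) and $\mathfrak d=\omega_1$, so the statement is consistent with the existence of a Luzin set. So is its negation, by Corollary~\ref{cor:answer}.

(ii) The model contains a Luzin set of cardinality $\omega_1$ without a witness, so $\mathfrak d>\omega_1$ by Theorem~\ref{thm:large}, and $\mathfrak d\le\mathfrak c=\omega_2$. A Luzin set has cardinality $\omega_1$ or $\omega_2$. In the first case it admits no witness by Corollary~\ref{cor:answer}; in the second case, if it occurs, it admits one by Theorem~\ref{thm:large}.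

(iii) The first assertion is Proposition~\ref{prop:bg}, and then the second is Theorem~\ref{thm:model}(2).
\end{proof}

\subsection*{The idea of the proof of Theorem~\ref{thm:model}}
Let $Z=\bigcup_{\xi<\omega_1}Z_\xi$ with all $Z_\xi$ Menger, and for each $n$ let $V_{n,0}\subseteq V_{n,1}\subseteq\cdots$ be open sets that cover $Z$. We look for $g\in\omega^\omega$ with $Z=\bigcup_nV_{n,g(n)}$. For each $\xi$ there is $g_\xi$ such that every point of $Z_\xi$ lies in $V_{n,g_\xi(n)}$ for infinitely many $n$ (Lemma~\ref{lem:menger}). If some $g$ eventually dominates all $g_\xi$, then $g$ is as required. This is always possible when $\mathfrak b>\omega_1$, but a Luzin set makes $\mathfrak b=\omega_1$, so in our model some families of $\omega_1$ functions are unbounded.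

The way out is that $g$ need not dominate everywhere. It is enough to have infinite sets $A_\xi\subseteq\omega$ and functions $h_\xi:A_\xi\to\omega$ such that every point of $Z_\xi$ lies in $V_{n,h_\xi(n)}$ for infinitely many $n\in A_\xi$, and a function $g$ with $g(n)\ge h_\xi(n)$ for almost all $n\in A_\xi$. We add $g$ by forcing. If the sets $A_\xi$ are sparse enough, the forcing has so much freedom in the gaps that a given Luzin set remains Luzin. The difficulty is a circularity: how long a gap of $A_\xi$ must be depends on the values of $h_\xi$ before it, while the values of $h_\xi$ depend on $A_\xi$. It is resolved by preparing gap lengths for all possible values at once, on the tree $\omega^{<\omega}$, and choosing a branch afterwards.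

Section~\ref{sec:large} proves Theorem~\ref{thm:large}. Section~\ref{sec:tree} treats trees of covers of Menger spaces, Sections~\ref{sec:poset} and~\ref{sec:step} construct the one-step forcing, Section~\ref{sec:iter} iterates it, and Section~\ref{sec:reflect} proves Theorem~\ref{thm:model} by reflection.

\section{Preliminaries}\label{sec:prelim}

\subsection{Sequences and cardinal characteristics}
Extension of sequences is written $\subseteq$. For $\sigma\in\omega^{<\omega}$, $|\sigma|$ is its length and $\sigma^{\frown}m$ is $\sigma$ followed by $m$; if $\tau\ne\emptyset$, then $\tau^-$ is $\tau$ without its last entry. For $t\in2^{<\omega}$ let $[t]=\{x\in2^\omega:t\subseteq x\}$. We identify $P(\omega)$ with $2^\omega$ through characteristic functions and each $m\in\omega$ with $\{0,\dots,m-1\}$; $[\omega]^\omega$ is the set of infinite subsets of $\omega$. ``Almost all'' means ``all but finitely many''.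

Write $f\le^*g$ if $f(n)\le g(n)$ for almost all $n$. A family $\mathcal F\subseteq\omega^\omega$ is \emph{bounded} if some $g$ satisfies $f\le^*g$ for all $f\in\mathcal F$, and \emph{dominating} if every $g$ satisfies $g\le^*f$ for some $f\in\mathcal F$. The cardinal $\mathfrak b$ is the least size of an unbounded family and $\mathfrak d$ is the least size of a dominating family; $\omega_1\le\mathfrak b\le\mathfrak d\le\mathfrak c$. Thus, for fewer than $\mathfrak d$ functions there is one $g$ that exceeds each of them infinitely often.

A family $\mathcal G\subseteq[\omega]^\omega$ is \emph{groupwise dense} if (a) $B\in\mathcal G$ whenever $B$ is infinite and $B\setminus A$ is finite for some $A\in\mathcal G$, and (b) for every partition of $\omega$ into finite intervals, $\mathcal G$ contains the union of infinitely many of the intervals. The cardinal $\mathfrak g$ is the least number of groupwise dense families with empty intersection. It is uncountable. Indeed, every infinite $A$ has an infinite subset in a given groupwise dense $\mathcal G$: apply (b) to intervals that all meet $A$, and intersect the union with $A$.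 So for families $\mathcal G_n$ there are $A_0\supseteq A_1\supseteq\cdots$ with $A_n\in\mathcal G_n$, and an infinite set almost contained in each $A_n$ belongs to all $\mathcal G_n$.

\subsection{Menger spaces}

\begin{lemma}\label{lem:menger}
\begin{enumerate}
\item[(a)] A continuous image of a Menger space is Menger.
\item[(b)] Let $Z$ be Menger and let $V_{n,m}\subseteq Z$ be open with $V_{n,m}\subseteq V_{n,m+1}$ and $\bigcup_mV_{n,m}=Z$ for all $n$. Then there is $g\in\omega^\omega$ such that every $z\in Z$ lies in $V_{n,g(n)}$ for infinitely many $n$.
\item[(c)] A Menger subspace of $\omega^\omega$ is not dominating.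
\item[(d)] A separable metrizable space of cardinality less than $\mathfrak d$ is Menger.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Apply the Menger property to the preimages of the given covers.

(b) For each $N$ apply the Menger property to the covers $\{V_{n,m}:m\in\omega\}$ with $n\ge N$. A finite subfamily of the $n$th cover is contained in one set $V_{n,g_N(n)}$, so $Z=\bigcup_{n\ge N}V_{n,g_N(n)}$. Let $g(n)=\max_{N\le n}g_N(n)$. Then $Z=\bigcup_{n\ge N}V_{n,g(n)}$ for every $N$.

(c) Apply (b) to $V_{n,m}=\{z\in Z:z(n)\le m\}$. No $z\in Z$ satisfies $g+1\le^*z$.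

(d) Such a space $Z$ has a countable base, so we may assume that the given covers are countable, $\mathcal U_n=\{U^n_k:k\in\omega\}$. The functions $\varphi_z(n)=\min\{k:z\in U^n_k\}$, $z\in Z$, are fewer than $\mathfrak d$, so there is $g$ such that each $z$ has $\varphi_z(n)<g(n)$ for some $n$. Take $\mathcal F_n=\{U^n_k:k<g(n)\}$.
\end{proof}

\subsection{Luzin sets}\label{subsec:luzin}
A subset $L$ of a space $X$ is \emph{Luzin in $X$} if it is uncountable and meets every meager subset of $X$ in a countable set. Since a meager set is contained in the union of the complements of countably many dense open sets, an uncountable $L$ is Luzin in $X$ if and only if $L\setminus U$ is countable for every dense open $U\subseteq X$. Uncountable subsets of Luzin sets are Luzin. Under CH there is a Luzin set in $2^\omega$: list the closed nowhere dense sets as $F_\alpha$, $\alpha<\omega_1$, and use the Baire category theorem to choose $x_\alpha\notin\bigcup_{\beta\le\alpha}F_\beta\cup\{x_\beta:\beta<\alpha\}$. The next lemma lets us work in $2^\omega$ throughout.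

\begin{lemma}\label{lem:transfer}
A space is homeomorphic to a Luzin subset of $\mathbb R$ if and only if it is homeomorphic to a Luzin subset of $2^\omega$ that contains no eventually constant sequence.
\end{lemma}

\begin{proof}
Let $X$ be a dense subspace of $X'$. A set $M\subseteq X$ is nowhere dense in $X$ if and only if it is nowhere dense in $X'$, because for a nonempty open $U\subseteq X'$ the set $U\cap X$ is nonempty and dense in $U$, so that $U\subseteq\overline M$ if and only if $U\cap X\subseteq\overline M$. Hence $L\subseteq X$ is Luzin in $X$ if and only if it is Luzin in $X'$. Binary expansion is a homeomorphism from the set of sequences that are not eventually constant, which is dense in $2^\omega$, onto $(0,1)\setminus B$, where $B$ is the set of dyadic rationals in $(0,1)$. So the Luzin subsets of $2^\omega$ without eventually constant members correspond to the Luzin subsets of $(0,1)$ disjoint from $B$. As $(0,1)$ is homeomorphic to $\mathbb R$, this gives one direction.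

Conversely, let $L\subseteq\mathbb R$ be Luzin. Every interval contains a nowhere dense perfect set, which $L$ meets in a countable set only, so $\mathbb R\setminus L$ is dense. Let $D\subseteq\mathbb R\setminus L$ be countable and dense. By Cantor's theorem on countable dense linear orders without endpoints there is an order isomorphism $D\to B$. It extends by suprema to an order isomorphism $\mathbb R\to(0,1)$, which is a homeomorphism and maps $L$ to a Luzin subset of $(0,1)$ disjoint from $B$.
\end{proof}

\begin{proposition}\label{prop:bg}
If there is a Luzin set, then $\mathfrak b=\mathfrak g=\omega_1$.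
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:transfer} there is a Luzin set $\{x_\xi:\xi<\omega_1\}\subseteq[\omega]^\omega$ in $P(\omega)$, enumerated without repetitions. Both cardinals are uncountable, so we need the upper bounds.

For infinite $x$ let $e_x\in\omega^\omega$ be its increasing enumeration. For $g\in\omega^\omega$ and $N\in\omega$ the set $\{x\in[\omega]^\omega:e_x(n)\le g(n)\text{ for all }n\ge N\}$ is nowhere dense: extend a given $t\in2^{<\omega}$ until it has $n\ge N$ ones, and then append $g(n)+1$ zeros. So $\{x:e_x\le^*g\}$ is meager and does not contain all $x_\xi$. Thus $\{e_{x_\xi}:\xi<\omega_1\}$ is unbounded and $\mathfrak b\le\omega_1$.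

For $\alpha<\omega_1$ let $\mathcal G_\alpha$ be the family of all infinite $A$ such that $A\cap x_\xi$ is finite for some $\xi\ge\alpha$. It satisfies (a). Given a partition into finite intervals $J_k$, the set of $x$ that are disjoint from infinitely many $J_k$ is a dense $G_\delta$, so it contains some $x_\xi$ with $\xi\ge\alpha$, and the union of the $J_k$ disjoint from $x_\xi$ is in $\mathcal G_\alpha$. So $\mathcal G_\alpha$ is groupwise dense. If $A\in\bigcap_\alpha\mathcal G_\alpha$, then uncountably many $x_\xi$ lie in $\{x:A\cap x\text{ is finite}\}$, the union of the closed nowhere dense sets $\{x:A\cap x\subseteq m\}$, which is impossible. Hence $\mathfrak g\le\omega_1$.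
\end{proof}

\subsection{Codes for points and covers}\label{subsec:codes}
Every separable metrizable space embeds in the Hilbert cube $\mathbf H=[0,1]^\omega$. To compare subsets of $\mathbf H$ in different models we code points and sequences of covers by subsets of $\omega$. Fix a definable bijection $\langle\cdot,\cdot\rangle:\omega\times\omega\to\omega$, a definable enumeration $(\rho_j)_{j\in\omega}$ of the rationals, and a definable enumeration $(I_k)_{k\in\omega}$ of the base of $\mathbf H$ consisting of the sets $\{z:p_i<z(i)<p'_i\text{ for }i\in a\}$, where $a\subseteq\omega$ is finite and $p_i<p'_i$ are rational.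

We identify $z\in\mathbf H$ with $\{\langle i,j\rangle:\rho_j<z(i)\}\subseteq\omega$. A set $y\subseteq\omega$ codes a point if and only if for each $i$ the set $y_i=\{\rho_j:\langle i,j\rangle\in y\}$ is downward closed in the rationals, has no largest element, contains all negative rationals and contains no rational $\ge1$. Moreover $p<z(i)$ means $p\in z_i$, and $z(i)<p'$ means that some rational below $p'$ is not in $z_i$. These statements quantify over integers only. Hence ``$y$ codes a point'' and ``$z\in I_k$'' are \emph{absolute}: they have the same truth value in any two transitive models that contain $y$, respectively $z$.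

For $r\subseteq\omega\times\omega$ put
\[
O^n_{r,m}=\bigcup\{I_k:k\le m,\ (n,k)\in r\},\qquad O^n_r=\bigcup_mO^n_{r,m}.
\]
These sets are open, $O^n_{r,m}$ increases with $m$, and ``$z\in O^n_{r,m}$'' and ``$z\in O^n_r$'' are absolute. We say that $r$ \emph{covers} $Z\subseteq\mathbf H$ if $Z\subseteq O^n_r$ for all $n$. By a \emph{real} we mean a subset of $\omega$ or an object such as $r$, a function from a subset of $\omega$ to $\omega$, or a subset of $2^{<\omega}$, which is coded by a subset of $\omega$ in a fixed way.

\begin{lemma}\label{lem:code}
A set $Z\subseteq\mathbf H$ is Menger if and only if for every $r$ that covers $Z$ there is $g\in\omega^\omega$ with $Z\subseteq\bigcup_nO^n_{r,g(n)}$.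
\end{lemma}

\begin{proof}
If $Z$ is Menger, apply Lemma~\ref{lem:menger}(b) to $V_{n,m}=Z\cap O^n_{r,m}$. Conversely, given open covers $\mathcal U_n$ of $Z$, let $r$ be the set of $(n,k)$ such that $I_k\cap Z\subseteq U$ for some $U\in\mathcal U_n$. Then $r$ covers $Z$, since the $I_k$ form a base. Given $g$, let $\mathcal F_n$ contain one $U\supseteq I_k\cap Z$ from $\mathcal U_n$ for each $k\le g(n)$ with $(n,k)\in r$.
\end{proof}

\subsection{Forcing}\label{subsec:forcing}
A \emph{poset} is a set with a reflexive transitive relation $\le$; its members are \emph{conditions}, and $q\le p$ means that $q$ is stronger. Conditions are \emph{compatible} if they have a common lower bound. A set $D$ is \emph{dense} if every condition has a lower bound in $D$, and \emph{predense} if every condition is compatible with a member of $D$. A \emph{filter} is an upward closed set in which any two members have a common lower bound. A poset is \emph{ccc} if its antichains are countable. As usual we speak of generic filters $G$ over the ground model $V$ as if they existed. We use the following textbook facts.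

\begin{enumerate}
\item[(T1)] A statement holds in $V[G]$ if and only if some $p\in G$ forces it. If all members of a predense set force a statement, then every condition forces it. An antichain that is maximal among the antichains contained in a dense set is predense.
\item[(T2)] (Maximal principle.) If every condition forces $\exists y\,\psi(y)$, then there is a name $\dot y$ such that every condition forces $\psi(\dot y)$. In particular, every dense open $U\subseteq2^\omega$ in $V[G]$ has a name that is forced by every condition to be dense open.
\item[(T3)] A ccc poset preserves cardinals and cofinalities. If it forces that $\dot Y$ is a countable subset of a set $\Lambda\in V$, then it forces $\dot Y\subseteq N$ for some countable $N\in V$. Every club subset of $\omega_2$ in $V[G]$ contains a club from $V$, so stationary subsets of $\omega_2$ remain stationary.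
\item[(T4)] Let $\mathbb P'\subseteq\mathbb P$ be a suborder such that members of $\mathbb P'$ compatible in $\mathbb P$ are compatible in $\mathbb P'$, and such that every $p\in\mathbb P$ has a \emph{reduction} $p'\in\mathbb P'$, all of whose extensions in $\mathbb P'$ are compatible with $p$. If $G$ is $\mathbb P$-generic, then $G\cap\mathbb P'$ is $\mathbb P'$-generic.
\item[(T5)] A map between posets that preserves order and incompatibility and has dense range is a \emph{dense embedding}; the two posets then have the same generic extensions. The generic extensions by a two-step iteration $\mathbb P*\dot{\mathbb Q}$ are the models $V[G][H]$ with $H$ generic for $\dot{\mathbb Q}[G]$ over $V[G]$.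
\item[(T6)] ($\Delta$-system lemma.) Among uncountably many finite sets there are uncountably many whose pairwise intersections all equal one set.
\end{enumerate}

A function $c\in\omega^\omega$ is \emph{Cohen} over a model $M$ if every set $D\in M$ that is dense in $\omega^{<\omega}$ under extension contains an initial segment of $c$. Such a $c$ is not in $M$.

\section{Luzin sets of cardinality at least $\mathfrak d$}\label{sec:large}

We prove Theorem~\ref{thm:large}. By Lemma~\ref{lem:transfer} we may assume that $L\subseteq[\omega]^\omega$ is Luzin in $P(\omega)$. The witness will be a subspace of $P(\omega)$, hence a real space, since $2^\omega$ is homeomorphic to the Cantor set.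

The plan is to let $Y$ consist of the countable set $\mathrm{Fin}$ of finite subsets of $\omega$ and of points $y_\alpha$, $\alpha<\mathfrak d$, each of which interleaves a point $x_\alpha\in L$ with a set $d_\alpha$, where the enumerations of the $d_\alpha$ form a dominating family. A continuous map on $L\times Y$ cancels $x_\alpha$ in $(x_\alpha,y_\alpha)$ and leaves $d_\alpha$, so the product is not Menger. On $Y$ alone, every open set containing $\mathrm{Fin}$ contains every set with a sufficiently long gap. If the $y_\alpha$ have longer and longer gaps, such an open set misses fewer than $\mathfrak d$ points, and $Y$ is Menger. So $x_\alpha$ and $d_\alpha$ need long gaps at the same places.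

Fix a dominating family $\{f_\alpha:\alpha<\mathfrak d\}$ of strictly increasing functions with $f_\alpha(n)>n$, and let $\alpha<\mathfrak d$.

\subsection*{Choice of $d_\alpha$}
There need not be a function that dominates all $f_\beta$ with $\beta\le\alpha$; since $|\alpha+1|<\mathfrak d$ there is only a function that is often large. We take $v$ with $v(n)>f_\beta(f_\beta(n+1))$ for infinitely many $n$, for every $\beta\le\alpha$. The double iterate leaves room for two consecutive intervals, and $d_\alpha$ will miss one of them. Put
\[
u(n)=f_\alpha(n)+\max_{i\le n}v(i)+n+1,\qquad e_0=u(0),\qquad e_{k+1}=u(e_k),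
\]
and $d_\alpha=\{e_k:k\in\omega\}$. The function $u$ is strictly increasing, $u(n)>n$, $u\ge v$ and $u\ge f_\alpha$. So $e_0<e_1<\cdots$ and $e_k\ge k+1$, whence $e_0\ge f_\alpha(0)$ and $e_{k+1}\ge f_\alpha(e_k)\ge f_\alpha(k+1)$. Thus $e_k\ge f_\alpha(k)$ for all $k$.

We claim that for each $\beta\le\alpha$ the set $N_{\alpha\beta}=\{n:d_\alpha\cap[n,f_\beta(n))=\emptyset\}$ is infinite. Let $n\ge e_0$ be one of the infinitely many numbers with $u(n)\ge f_\beta(f_\beta(n+1))$, and let $e_k\le n<e_{k+1}$. If $e_{k+1}\ge f_\beta(n+1)$, then $n+1\in N_{\alpha\beta}$, because $e_{k+1}$ is the first point of $d_\alpha$ above $n$. Otherwise $e_{k+1}+1\le f_\beta(n+1)$, so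
\[
f_\beta(e_{k+1}+1)\le f_\beta(f_\beta(n+1))\le u(n)\le u(e_{k+1})=e_{k+2},
\]
and $e_{k+1}+1\in N_{\alpha\beta}$. In both cases $N_{\alpha\beta}$ has an element above $n$.

\subsection*{Choice of $x_\alpha$}
For $\beta\le\alpha$ and $M\in\omega$, the set of $x\in P(\omega)$ with $x\cap[n,f_\beta(n))=\emptyset$ for some $n\in N_{\alpha\beta}\setminus M$ is dense open, so it contains all but countably many points of $L$. These sets together exclude at most $|\alpha+1|\cdot\aleph_0<\mathfrak d\le|L|$ points of $L$, so some $x_\alpha\in L$ lies in all of them. This is the only use of the two hypotheses on $L$. Let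
\[
y_\alpha=\{2i:i\in x_\alpha\}\cup\{2i+1:i\in d_\alpha\},\qquad Y=\{y_\alpha:\alpha<\mathfrak d\}\cup\mathrm{Fin}.
\]
Both $2i\in[2n,2m)$ and $2i+1\in[2n,2m)$ are equivalent to $i\in[n,m)$. Therefore
\begin{equation}\label{eq:gaps}
\text{for all }\beta\le\alpha:\quad y_\alpha\cap[2n,2f_\beta(n))=\emptyset\text{ for infinitely many }n.
\end{equation}

\subsection*{$Y$ is Menger}
Let $\mathcal U_n$ be covers of $Y$ by open subsets of $P(\omega)$. Cover $\mathrm{Fin}$ by an open set $W$ that is a union of one member of each $\mathcal U_{2n}$. Fix $n$. Each $w\subseteq n$ lies in $W$, so $\{z:z\cap m=w\}\subseteq W$ for all large $m$. Choose $f(n)>n$ that works as $m$ for all $w\subseteq n$. If $z\cap[n,f(n))=\emptyset$, then $z\cap f(n)=z\cap n\subseteq n$, so $z\in W$. Choose $\beta$ with $f_\beta(n)\ge f(2n)$ for almost all $n$. For $\alpha\ge\beta$, \eqref{eq:gaps} gives $n$ with $y_\alpha\cap[2n,f(2n))=\emptyset$, so $y_\alpha\in W$. Hence $|Y\setminus W|<\mathfrak d$, and by Lemma~\ref{lem:menger}(d) finite subfamilies of the $\mathcal U_{2n+1}$ cover $Y\setminus W$.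

\subsection*{$L\times Y$ is not Menger}
For $(x,y)\in L\times Y$ let
\[
\Psi(x,y)=\{2i:i\in x\mathbin{\triangle}\{l:2l\in y\}\}\cup\{2i+1:2i+1\in y\}.
\]
Each coordinate of $\Psi(x,y)$ depends on one coordinate of $x$ and one of $y$, so $\Psi$ is continuous. Its values are infinite: if $y\in\mathrm{Fin}$, because $x$ is infinite; if $y=y_\alpha$, because $d_\alpha$ is infinite. Composing $\Psi$ with the continuous map that sends an infinite set to its increasing enumeration, we obtain a continuous map $L\times Y\to\omega^\omega$. We have $\Psi(x_\alpha,y_\alpha)=\{2i+1:i\in d_\alpha\}$, with enumeration $k\mapsto2e_k+1\ge f_\alpha(k)$. So the image is dominating, and $L\times Y$ is not Menger by Lemma~\ref{lem:menger}(a) and~(c). This proves Theorem~\ref{thm:large}.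

\section{Trees of covers of a Menger space}\label{sec:tree}

In Lemma~\ref{lem:menger}(b) the $n$th cover is given in advance. We need a version in which the $n$th cover depends on the numbers chosen for the earlier covers. The proof is Hurewicz's tail argument.

\begin{lemma}\label{lem:tree}
Let $Z$ be Menger. For $\sigma\in\omega^{<\omega}$ and $m\in\omega$ let $V_{\sigma^{\frown}m}\subseteq Z$ be open, with $V_{\sigma^{\frown}m}\subseteq V_{\sigma^{\frown}(m+1)}$ and $\bigcup_mV_{\sigma^{\frown}m}=Z$. Then there is $\theta:\omega^{<\omega}\to\omega$ such that for every $f\in\omega^\omega$ with $f(n)\ge\theta(f{\restriction}n)$ for all $n$, every $z\in Z$ lies in $V_{f\restriction(n+1)}$ for infinitely many $n$.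
\end{lemma}

If $V_{\sigma^{\frown}m}$ depends only on $|\sigma|$ and $m$, then $\theta(\sigma)=g(|\sigma|)$ with $g$ from Lemma~\ref{lem:menger}(b) works. In general the Menger property applied to the countably many covers at the nodes $\sigma$ captures a point at some nodes only, and these may be off the branch $f$. The remedy is to look at the sequences of a given length that fail to capture a point $z$ at every step. There are finitely many of them, and this finite set does not grow near $z$, so it defines a new open cover.

\begin{proof}
Let $w_z(\sigma)=\min\{m:z\in V_{\sigma^{\frown}m}\}$, so that $z\in V_{\sigma^{\frown}m}$ if and only if $m\ge w_z(\sigma)$. For $\tau\in\omega^N$ and $n\ge N$ let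
\[
B^{\tau,n}_z=\{\rho\in\omega^n:\tau\subseteq\rho\text{ and }\rho(i)<w_z(\rho{\restriction}i)\text{ for }N\le i<n\}.
\]
We have $B^{\tau,N}_z=\{\tau\}$, and $B^{\tau,n+1}_z$ consists of the $\sigma^{\frown}m$ with $\sigma\in B^{\tau,n}_z$ and $m<w_z(\sigma)$. So all these sets are finite. For finite $F\subseteq\omega^n$ let $O^{\tau,n}_F=\{z\in Z:B^{\tau,n}_z\subseteq F\}$.

The set $O^{\tau,n}_F$ is open. Let $z$ be in it and let $W$ be the intersection of the finitely many open sets $V_{\sigma^{\frown}w_z(\sigma)}$ with $\sigma\in B^{\tau,i}_z$, $N\le i<n$. Then $z\in W$. For $z'\in W$ we have $w_{z'}(\sigma)\le w_z(\sigma)$ for these $\sigma$, and $B^{\tau,i}_{z'}\subseteq B^{\tau,i}_z$ follows by induction on $i\le n$: if $\sigma^{\frown}m\in B^{\tau,i+1}_{z'}$, then $\sigma\in B^{\tau,i}_{z'}\subseteq B^{\tau,i}_z$ and $m<w_{z'}(\sigma)\le w_z(\sigma)$. So $W\subseteq O^{\tau,n}_F$.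

Fix $\tau$. For each $n>|\tau|$ the sets $O^{\tau,n}_F$ with $F\subseteq\omega^n$ finite cover $Z$, and $O^{\tau,n}_F\cup O^{\tau,n}_{F'}\subseteq O^{\tau,n}_{F\cup F'}$. As $Z$ is Menger, there are finite sets $F_{\tau,n}\subseteq\omega^n$ with $Z=\bigcup_{n>|\tau|}O^{\tau,n}_{F_{\tau,n}}$. Put
\[
\theta(\sigma)=1+\max\bigl(\{0\}\cup\{\rho(|\sigma|):\rho\in F_{\tau,|\sigma|+1}\text{ for some }\tau\subseteq\sigma\}\bigr),
\]
a maximum over a finite set, since $\sigma$ has finitely many initial segments.

Let $f(n)\ge\theta(f{\restriction}n)$ for all $n$, let $z\in Z$ and $N\in\omega$. Put $\tau=f{\restriction}N$ and choose $n>N$ with $B^{\tau,n}_z\subseteq F_{\tau,n}$. Since $\tau\subseteq f{\restriction}(n-1)$, the number $f(n-1)\ge\theta(f{\restriction}(n-1))$ exceeds $\rho(n-1)$ for every $\rho\in F_{\tau,n}$. Thus $f{\restriction}n\notin F_{\tau,n}$, so $f{\restriction}n\notin B^{\tau,n}_z$, and $f(i)\ge w_z(f{\restriction}i)$ for some $i$ with $N\le i<n$. This means $z\in V_{f\restriction(i+1)}$ with $i\ge N$.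
\end{proof}

\section{Dominating on sparse sets}\label{sec:poset}

For $\eta\le\omega_1$ let $\Gamma_\eta$ be the set of pairs $(s,E)$ with $s\in\omega^{<\omega}$ and $E$ a finite subset of $\eta$, and let $\Gamma=\Gamma_{\omega_1}$. For $\eta<\omega_1$ the set $\Gamma_\eta$ is countable.

\begin{definition}\label{def:poset}
Let $\mathfrak s=\langle(A_\xi,h_\xi):\xi<\omega_1\rangle$ with $A_\xi\subseteq\omega$ and $h_\xi:A_\xi\to\omega$. The poset $\mathbb Q(\mathfrak s)$ is $\Gamma$ with the order: $(s',E')\le(s,E)$ if $s\subseteq s'$, $E\subseteq E'$, and $s'(n)\ge h_\xi(n)$ whenever $\xi\in E$, $n\in A_\xi$ and $|s|\le n<|s'|$. The suborder on $\Gamma_\eta$ is denoted by $\mathbb Q_\eta$; it depends only on $\mathfrak s{\restriction}\eta$. The sequence $\mathfrak s$ is \emph{trivial} if all $A_\xi$ are empty.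
\end{definition}

A condition $(s,E)$ decides an initial segment $s$ of the generic function and promises to respect $h_\xi$ on $A_\xi$ from now on, for $\xi\in E$. The order is transitive: if $(s'',E'')\le(s',E')\le(s,E)$ and $\xi\in E$, $n\in A_\xi$, then $s''(n)=s'(n)\ge h_\xi(n)$ for $|s|\le n<|s'|$, and $s''(n)\ge h_\xi(n)$ for $|s'|\le n<|s''|$ as $\xi\in E'$. The largest element is $(\emptyset,\emptyset)$.

\begin{lemma}\label{lem:basicQ}
\begin{enumerate}
\item[(a)] $(s,E\cup E')\le(s,E)$. Hence conditions with the same first coordinate are compatible, and $\mathbb Q(\mathfrak s)$ is ccc.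
\item[(b)] Members of $\Gamma_\eta$ are compatible in $\mathbb Q(\mathfrak s)$ if and only if they are compatible in $\mathbb Q_\eta$.
\item[(c)] If $H$ is generic, then $g=\bigcup\{s:(s,E)\in H\}$ is in $\omega^\omega$, and for each $\xi$, $g(n)\ge h_\xi(n)$ for almost all $n\in A_\xi$.
\item[(d)] If $\mathfrak s$ is trivial, then $g$ is Cohen over the ground model.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) There is no $n$ with $|s|\le n<|s|$, and there are countably many first coordinates.

(b) Let $(s'',E'')$ be below $(s,E),(s',E')\in\Gamma_\eta$, where $|s|\le|s'|$. Then $s\subseteq s'\subseteq s''$ and $s'(n)=s''(n)\ge h_\xi(n)$ for $\xi\in E$, $n\in A_\xi$, $|s|\le n<|s'|$. So $(s',E\cup E')\in\Gamma_\eta$ is below $(s,E)$, and below $(s',E')$ by (a).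

(c) The conditions with $|s|\ge k$ are dense, since $s$ can be extended by a value above the finitely many $h_\xi(|s|)$, $\xi\in E$. The conditions with $\xi\in E$ are dense by (a). If $(s,E)\in H$ has $\xi\in E$ and $n\in A_\xi$, $n\ge|s|$, take $(s',E')\in H$ below $(s,E)$ with $|s'|>n$; then $g(n)=s'(n)\ge h_\xi(n)$.

(d) If $D\subseteq\omega^{<\omega}$ is dense, then $\{(s,E):s\in D\}$ is dense in $\mathbb Q(\mathfrak s)$.
\end{proof}

For the rest of this section and the next one, let $\Lambda\subseteq2^\omega$ be a Luzin set. Forcing with $\mathbb Q(\mathfrak s)$ can destroy it: if $\Lambda=\{x_\xi:\xi<\omega_1\}\subseteq[\omega]^\omega$, $A_\xi=\omega$ and $h_\xi$ enumerates $x_\xi$, then $g$ bounds all enumerations and $\Lambda$ becomes meager by the proof of Proposition~\ref{prop:bg}. We isolate a condition that prevents this. A name for a dense open set is captured by a countable set $R$ of pairs $(p,t)$ with $p\Vdash[t]\subseteq\dot U$. This $R$ lives in a countable poset $\mathbb Q_\eta$, where the Luzin property shows that all but countably many $x\in\Lambda$ are forced into $\dot U$. The condition says that this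 survives the passage from $\mathbb Q_\eta$ to $\mathbb Q_{\eta+1}$.

\begin{definition}\label{def:good}
For countable $R\subseteq\Gamma_\eta\times2^{<\omega}$ and $x\in2^\omega$ let
\[
D_R(x)=\{p:(p,t)\in R\text{ for some }t\subseteq x\},\qquad\Lambda^\eta_R=\{x\in\Lambda:D_R(x)\text{ is predense in }\mathbb Q_\eta\}.
\]
The sequence $\mathfrak s$ is \emph{$\Lambda$-good} if for every countable $R\subseteq\Gamma\times2^{<\omega}$ there is $\eta_R<\omega_1$ such that $R\subseteq\Gamma_{\eta_R}\times2^{<\omega}$ and $\Lambda^\eta_R\subseteq\Lambda^{\eta+1}_R$ whenever $\eta_R\le\eta<\omega_1$.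
\end{definition}

The inclusion allows no exceptions: the loss of even one point at each of $\omega_1$ steps could exhaust $\Lambda$. The trivial sequence is $\Lambda$-good, with any $\eta_R$ such that $R\subseteq\Gamma_{\eta_R}\times2^{<\omega}$: if $(s',E')$ is below $p$ and $(s,E)$, then $(s',E'\cup\{\eta\})$ is below $p$ and $(s,E\cup\{\eta\})$.

\begin{lemma}\label{lem:preserve}
If $\mathfrak s$ is $\Lambda$-good, then $\mathbb Q(\mathfrak s)$ forces that $\Lambda$ is Luzin.
\end{lemma}

\begin{proof}
By the ccc, $\Lambda$ remains uncountable. Let $\dot U$ be a name for a dense open subset of $2^\omega$. For $u\in2^{<\omega}$ the set of conditions $p$ such that $p\Vdash[t]\subseteq\dot U$ for some $t\supseteq u$ is dense. Let $\mathcal A_u$ be a maximal antichain of such conditions, and for $p\in\mathcal A_u$ let $t_{u,p}$ be a corresponding $t$. Each $\mathcal A_u$ is countable and predense. Let $R=\{(p,t_{u,p}):u\in2^{<\omega},\ p\in\mathcal A_u\}$ and $\eta=\eta_R$.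

For $q\in\Gamma_\eta$ let $O_q$ be the union of the sets $[t]$ with $(p,t)\in R$ and $p$ compatible with $q$; by Lemma~\ref{lem:basicQ}(b) it does not matter in which of the two posets. The open set $O_q$ is dense: given $u$, some $p\in\mathcal A_u$ is compatible with $q$, and $[t_{u,p}]\subseteq[u]\cap O_q$. By definition $\Lambda^\eta_R=\Lambda\cap\bigcap_{q\in\Gamma_\eta}O_q$. Since $\Lambda$ is Luzin and $\Gamma_\eta$ is countable, $N=\Lambda\setminus\Lambda^\eta_R$ is countable.

Let $x\in\Lambda^\eta_R$. By induction on $\zeta$ with $\eta\le\zeta\le\omega_1$, $D_R(x)$ is predense in $\mathbb Q_\zeta$: at successors by goodness, and at limits because every condition of $\mathbb Q_\zeta$ lies in an earlier $\mathbb Q_{\zeta'}$ with $\zeta'\ge\eta$. So $D_R(x)$ is predense in $\mathbb Q(\mathfrak s)$, and each of its members forces $x\in\dot U$. By (T1), $\Lambda\setminus\dot U\subseteq N$ is forced.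
\end{proof}

The following example computes what $\Lambda^0_R\subseteq\Lambda^1_R$ asks of a single pair $(A,h)$.

\begin{example}\label{ex:gap}
For $n<|s|$ let $\mu(s,n)=\max\{n,s(0),\dots,s(n)\}$. For $x\subseteq\omega$ let $D(x)$ be the set of $(s,\emptyset)$ for which there are $n$ and $i\in x$ with $\mu(s,n)<i<|s|$ and $s(l)=0$ for $n<l\le i$. Membership of $(s,\emptyset)$ in $D(x)$ depends only on $x\cap|s|$, so $D(x)=D_R(x)$ for one countable $R\subseteq\Gamma_0\times2^{<\omega}$. For infinite $x$, $D(x)$ is dense in $\mathbb Q_0$: take $n=|s|-1$ for a nonempty $s$ and append zeros.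

Let $\mathbb Q_1$ be given by $A=\{a_0<a_1<\cdots\}$ and $h\ge1$, and let $M_k=\max\{a_k,h(a_0),\dots,h(a_k)\}$. We claim that for infinite $x$,
\begin{equation}\label{eq:example}
D(x)\text{ is predense in }\mathbb Q_1\iff x\cap(M_k,a_{k+1})\ne\emptyset\text{ for infinitely many }k.
\end{equation}
Assume the right side and let $(s,\{0\})$ be given. Take $k$ and $i\in x\cap(M_k,a_{k+1})$ with $a_k$ at least $|s|$ and all values of $s$. Extend $s$ to $s'$ of length $i+1$ by $s'(l)=h(l)$ for $l\in A$ and $s'(l)=0$ for $l\notin A$. Then $(s',\{0\})\le(s,\{0\})$, $\mu(s',a_k)\le M_k<i$, and $s'$ vanishes on $(a_k,i]$, so $(s',\emptyset)\in D(x)$.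

Conversely, assume $x\cap(M_k,a_{k+1})=\emptyset$ for $k\ge k_0$. Let $s$ have length $a_{k_0}+1$, with $s(l)=h(l)$ for $l\in A$ and $s(l)=1$ otherwise. If $(s',E')$ is below $(s,\{0\})$ and a member of $D(x)$, then $(s',\emptyset)\in D(x)$, with witnesses $n,i$. As $s'(n+1)=0$ and $s$ has no zero, $n\ge a_{k_0}$. Let $a_k\le n<a_{k+1}$. Since $s'\ge h$ on $A\cap|s'|$, we have $M_k\le\mu(s',n)<i$, and $i<a_{k+1}$ because $s'$ vanishes on $(n,i]$ while $h\ge1$. So $i\in x\cap(M_k,a_{k+1})$ with $k\ge k_0$, a contradiction.
\end{example}

The example shows the three features of the general case. The gap after $a_k$ has to be long compared with the values $h(a_0),\dots,h(a_k)$; the required length depends on $x$; and for each $x$ it suffices that infinitely many gaps are long enough.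

\section{The one-step construction}\label{sec:step}

To satisfy all $x\in\Lambda$ at once we choose the gaps generically. The construction needs CH, under which one cannot meet arbitrary families of $\omega_1$ dense sets. The dense sets we need are read off from one real and a point of $\Lambda$, and the following principle is restricted to them.

\medskip
\noindent$(*)_\Lambda$: \emph{For every nonempty countable poset $\mathbb C$ and every $\mathcal E\subseteq\mathbb C\times2^{<\omega}\times\omega$ there is a filter $F\subseteq\mathbb C$ that meets $\mathcal E_{x,n}=\{p:(p,t,n)\in\mathcal E\text{ for some }t\subseteq x\}$ for all $x\in\Lambda$ and $n\in\omega$ such that $\mathcal E_{x,n}$ is dense.}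
\medskip

Any countable index set may replace the factor $\omega$. The principle fails with $2^\omega$ in place of $\Lambda$: let $\mathbb C=2^{<\omega}$ and let $\mathcal E$ consist of the $(p,t,0)$ with $p,t$ incomparable; a filter is a chain, and it misses the dense set $\mathcal E_{x,0}$ for any $x$ that extends the chain.

Return to Example~\ref{ex:gap}, with $\Lambda\subseteq[\omega]^\omega$, and suppose that $(A,h)$ must also capture a set $Z\subseteq\mathbf H$ covered by $r$. If $Z$ is compact, there is $m(n)\ge1$ with $Z\subseteq O^n_{r,m(n)}$ for every $n$, so $h=m{\restriction}A$ captures $Z$ whatever $A$ is. In the poset of finite increasing sequences $(a_0,\dots,a_k)$, for each $x\in\Lambda$ and $K$ the sequences with $x\cap(M_k,a_{k+1})\ne\emptyset$ for some $k\ge K$ are dense, and $(*)_\Lambda$ gives $A$ satisfying the right side of \eqref{eq:example} for all $x\in\Lambda$. If $Z$ is merely Menger, $h$ can be found only after $A$ is known, while $a_{k+1}$ depends on $h(a_k)$. We therefore choose first a generic function $a$ on $\omega^{<\omega}$, where $a(\sigma)$ is the next point of $A$ if the values of $h$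 so far are $\sigma$. This turns the covers into a tree of covers, Lemma~\ref{lem:tree} says how large the values have to be, and a second use of $(*)_\Lambda$ selects a branch.

\begin{lemma}\label{lem:step}
Assume CH, let $\Lambda$ be Luzin and assume $(*)_\Lambda$. Let $Z_\xi\subseteq\mathbf H$, $\xi<\omega_1$, be Menger and let $r\subseteq\omega\times\omega$ cover every $Z_\xi$. Then there is a $\Lambda$-good $\mathfrak s=\langle(A_\xi,h_\xi):\xi<\omega_1\rangle$ with all $A_\xi$ infinite such that
\begin{equation}\label{eq:capture}
\text{for all }\xi<\omega_1\text{ and }z\in Z_\xi:\quad z\in O^n_{r,h_\xi(n)}\text{ for infinitely many }n\in A_\xi.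
\end{equation}
\end{lemma}

\begin{proof}
By CH there are $\omega_1^{\omega}=\omega_1$ countable subsets of $\Gamma\times2^{<\omega}$; list them as $R_\nu$, $\nu<\omega_1$. Let $\mathcal R_\eta$ be the countable family of the $R_\nu$ with $\nu<\eta$ and $R_\nu\subseteq\Gamma_\eta\times2^{<\omega}$. We construct $(A_\eta,h_\eta)$ by recursion on $\eta$ so that \eqref{eq:capture} holds for $\xi=\eta$ and
\begin{equation}\label{eq:keep}
\Lambda^\eta_R\subseteq\Lambda^{\eta+1}_R\quad\text{for all }R\in\mathcal R_\eta.
\end{equation}
Then $\mathfrak s$ is $\Lambda$-good: if $R=R_\nu\subseteq\Gamma_\zeta\times2^{<\omega}$ with $\zeta<\omega_1$, then $R\in\mathcal R_\eta$ for all $\eta\ge\eta_R=\max(\zeta,\nu+1)$. Fix $\eta$ and suppose that $\mathfrak s{\restriction}\eta$, and hence $\mathbb Q_\eta$, is defined.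

\medskip
\noindent\emph{Position functions.} A \emph{position function} is a function $a$ into $\omega$ whose domain is a subset of $\omega^{<\omega}$ that contains $\emptyset$ and is closed under initial segments, with $a(\emptyset)=0$ and $a(\tau^-)<a(\tau)$ for all nonempty $\tau\in\operatorname{dom}a$. Then $a(\sigma)\ge|\sigma|$. A nonempty $\tau$ with $\tau^-\in\operatorname{dom}a$ describes a candidate for the beginning of $(A_\eta,h_\eta)$: the value $\tau(k)$ at the position $a(\tau{\restriction}k)$, for $k<|\tau|$. Let $q=(s,E)\in\Gamma_\eta$ with $|s|\le|\tau^-|$. We extend $s$ through the last of these positions, respecting both the promises of $q$ and the candidate: $s^\tau\supseteq s$ has length $a(\tau^-)+1>|s|$, and for $|s|\le l\le a(\tau^-)$,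
\[
s^\tau(l)=\max\bigl(\{0\}\cup\{h_\xi(l):\xi\in E,\ l\in A_\xi\}\cup\{\tau(k):k<|\tau|,\ a(\tau{\restriction}k)=l\}\bigr).
\]
Put $q^\tau=(s^\tau,E)$. Then $q^\tau\le q$ in $\mathbb Q_\eta$, and $q^\tau$ depends only on $q$, $\tau$ and the values of $a$ at proper initial segments of $\tau$.

Let $R\in\mathcal R_\eta$ and $t\in2^{<\omega}\cup2^\omega$. A nonempty $\tau\in\operatorname{dom}a$ \emph{serves $(q,R)$ via $t$} with respect to $a$ if $|s|\le|\tau^-|$ and there are $(p,t')\in R$ with $t'\subseteq t$ and $(s',E')\in\Gamma_\eta$ below both $p$ and $q^\tau$ in $\mathbb Q_\eta$ with $|s'|\le a(\tau)$. In words, the gap between $a(\tau^-)$ and $a(\tau)$ is long enough for $q^\tau$ to get below a member of $D_R(t)$. This depends only on the values of $a$ at initial segments of $\tau$, and $\tau$ serves via $x\in2^\omega$ if and only if it serves via some finite $t\subseteq x$.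

\medskip
\noindent\emph{Step 1: a generic position function.} Let $\mathbb C$ be the countable poset of finite position functions, ordered by extension. Let $\mathcal E$ consist of the triples $(a,t,\langle\tau\rangle)$ with $\tau\in\operatorname{dom}a$, and of the triples $(a,t,\langle q,R,\sigma,M\rangle)$, for $q\in\Gamma_\eta$, $R\in\mathcal R_\eta$, $\sigma\in\omega^{<\omega}$, $M\in\omega$, such that $\sigma^{\frown}m$ serves $(q,R)$ via $t$ with respect to $a$ for some $m\ge M$. The sets $\mathcal E_{x,\langle\tau\rangle}$ are dense, since the missing initial segments of $\tau$ can be added one by one.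

Let $q=(s,E)$, $x\in\Lambda^\eta_R$ and $|\sigma|\ge|s|$. Then $\mathcal E_{x,\langle q,R,\sigma,M\rangle}$ is dense. Given $a\in\mathbb C$, extend it so that $\sigma\in\operatorname{dom}a$ and choose $m\ge M$ with $\tau=\sigma^{\frown}m\notin\operatorname{dom}a$. The condition $q^\tau$ is already determined. As $D_R(x)$ is predense in $\mathbb Q_\eta$, there are $p\in D_R(x)$ and $(s',E')\in\Gamma_\eta$ below $p$ and $q^\tau$. Now define $a(\tau)=\max(a(\sigma)+1,|s'|)$.

By $(*)_\Lambda$ the union of a suitable filter is a position function $a$ with domain $\omega^{<\omega}$, fixed from now on, such that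
\begin{equation}\label{eq:many}
\begin{gathered}
\text{for all }q=(s,E)\in\Gamma_\eta,\ R\in\mathcal R_\eta,\ x\in\Lambda^\eta_R\text{ and }\sigma\text{ with }|\sigma|\ge|s|:\\
\sigma^{\frown}m\text{ serves }(q,R)\text{ via }x\text{ for infinitely many }m.
\end{gathered}
\end{equation}

\noindent\emph{Step 2: thresholds.} The sets $V_{\sigma^{\frown}m}=Z_\eta\cap O^{a(\sigma)}_{r,m}$ are open in $Z_\eta$, increase with $m$, and have union $Z_\eta$ because $r$ covers $Z_\eta$. Let $\theta$ be given by Lemma~\ref{lem:tree}, and let $T$ be the tree of all $\sigma$ with $\sigma(n)\ge\theta(\sigma{\restriction}n)$ for $n<|\sigma|$. For $\sigma\in T$, $\sigma^{\frown}m\in T$ for almost all $m$. This is why ``infinitely many $m$'' in \eqref{eq:many} is sufficient, although $\theta$ is chosen after $a$.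

\medskip
\noindent\emph{Step 3: a generic branch.} Apply $(*)_\Lambda$ to $T$, ordered by extension, and to the set of triples $(\sigma,t,\langle k\rangle)$ with $|\sigma|\ge k$ and $(\sigma,t,\langle q,R\rangle)$ such that some initial segment of $\sigma$ serves $(q,R)$ via $t$. The sets with index $\langle k\rangle$ are dense. For $x\in\Lambda^\eta_R$ and $q=(s,E)$ the set with index $\langle q,R\rangle$ is dense: extend a given node to $\sigma\in T$ with $|\sigma|\ge|s|$ and use \eqref{eq:many} with some $m\ge\theta(\sigma)$. The union of the filter is $f\in\omega^\omega$ with $f(n)\ge\theta(f{\restriction}n)$ for all $n$ such that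
\begin{equation}\label{eq:branch}
\text{for all }q\in\Gamma_\eta,\ R\in\mathcal R_\eta,\ x\in\Lambda^\eta_R:\quad\text{some }f{\restriction}(k+1)\text{ serves }(q,R)\text{ via }x.
\end{equation}
Let $a_k=a(f{\restriction}k)$, which is strictly increasing in $k$, and put $A_\eta=\{a_k:k\in\omega\}$, $h_\eta(a_k)=f(k)$. By Lemma~\ref{lem:tree} every $z\in Z_\eta$ lies in $V_{f\restriction(k+1)}\subseteq O^{a_k}_{r,h_\eta(a_k)}$ for infinitely many $k$. This is \eqref{eq:capture} for $\eta$.

\medskip
\noindent\emph{Verification of \eqref{eq:keep}.} Let $R\in\mathcal R_\eta$ and $x\in\Lambda^\eta_R$. Conditions in $\Gamma_\eta$ are compatible with members of $D_R(x)$ by assumption. Any other condition of $\mathbb Q_{\eta+1}$ has the form $(s,E\cup\{\eta\})$ with $q=(s,E)\in\Gamma_\eta$. By \eqref{eq:branch} some $\tau=f{\restriction}(k+1)$ serves $(q,R)$ via $x$, with witnesses $p\in D_R(x)$ and $(s',E')$. We have $(s',E')\le q^\tau\le q$, so the promises $\xi\in E$ are kept. For the promise $\eta$, let $n\in A_\eta$ with $|s|\le n<|s'|$. Since $|s'|\le a(\tau)=a_{k+1}$, we have $n=a_j=a(\tau{\restriction}j)$ with $j\le k$. So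 $n\le a_k=a(\tau^-)<|s^\tau|$ and
\[
s'(n)=s^\tau(n)\ge\tau(j)=f(j)=h_\eta(n).
\]
Hence $(s',E'\cup\{\eta\})\le(s,E\cup\{\eta\})$, and $(s',E'\cup\{\eta\})\le(s',E')\le p$. Thus $D_R(x)$ is predense in $\mathbb Q_{\eta+1}$.
\end{proof}

\section{The iteration}\label{sec:iter}

We iterate the posets $\mathbb Q(\mathfrak s)$ with finite support along $\omega_2$. A family $\langle Z_\xi:\xi<\omega_1\rangle$ in the final model may consist of sets of size $\omega_2$, which appear at no intermediate stage. We use a diamond sequence to guess the trace of the family at a stage of cofinality $\omega_1$. At such a stage every real has appeared earlier and is followed by Cohen reals, which gives $(*)_\Lambda$.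

Let the ground model $V$ satisfy the axiom of constructibility, which is consistent relative to ZFC. Let $S=\{\alpha<\omega_2:\operatorname{cf}\alpha=\omega_1\}$. Of the consequences of the axiom we use CH and Jensen's principle $\diamondsuit_{\omega_2}(S)$: there are $B_\alpha\subseteq\alpha$, $\alpha\in S$, such that $\{\alpha\in S:B\cap\alpha=B_\alpha\}$ is stationary for every $B\subseteq\omega_2$. By CH fix in $V$ a Luzin set $\Lambda\subseteq2^\omega$ of cardinality $\omega_1$ and remove from it the countably many eventually constant sequences.

\subsection{Guessing names}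
Every $\mathbb Q(\mathfrak s)$ has the underlying set $\Gamma\in V$, so the underlying sets of the iteration and the names for reals can be fixed before the orders are defined. For $\alpha\le\omega_2$ let $\mathrm{Fn}(\alpha,\Gamma)$ be the set of finite partial functions from $\alpha$ to $\Gamma$, let $\mathcal N_\alpha$ be the set of countable subsets of $\omega\times\mathrm{Fn}(\alpha,\Gamma)$, and let
\[
\mathcal K_\alpha=\mathrm{Fn}(\alpha,\Gamma)\times\mathcal N_\alpha\times\omega_1,\qquad\mathcal X_\alpha=\mathcal K_\alpha\sqcup\mathcal N_\alpha.
\]
For $\dot x\in\mathcal N_\alpha$ and $G\subseteq\mathrm{Fn}(\omega_2,\Gamma)$ let $\dot x[G]=\{n:(n,p)\in\dot x\text{ for some }p\in G\}$. A triple $(p,\dot z,\xi)\in\mathcal K_\alpha$ is read as ``$p$ puts the real $\dot z$ into the $\xi$th set''. All these sets increase with $\alpha$. For $\alpha<\omega_2$ they have size at most $\omega_1^\omega=\omega_1$ by CH. If $\operatorname{cf}\alpha>\omega$, each of them is the union of its predecessors, as countable subsets of $\alpha$ are bounded. In particular $|\mathcal X_{\omega_2}|=\omega_2$.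

\begin{lemma}\label{lem:guess}
There are $\mathcal T_\alpha\subseteq\mathcal K_\alpha$ and $\dot r_\alpha\in\mathcal N_\alpha$, $\alpha\in S$, such that for all $\mathcal T\subseteq\mathcal K_{\omega_2}$ and $\dot r\in\mathcal N_{\omega_2}$ the set $\{\alpha\in S:\mathcal T\cap\mathcal K_\alpha=\mathcal T_\alpha,\ \dot r=\dot r_\alpha\}$ is stationary.
\end{lemma}

\begin{proof}
Fix a bijection $e:\omega_2\to\mathcal X_{\omega_2}$. For each $\beta<\omega_2$ there is $\gamma<\omega_2$ with $e(\beta)\in\mathcal X_\gamma$ and $e^{-1}[\mathcal X_\beta]\subseteq\gamma$. The limit ordinals closed under $\beta\mapsto\gamma$ form a club $C_0$, and $e[\alpha]=\bigcup_{\beta<\alpha}\mathcal X_\beta=\mathcal X_\alpha$ for $\alpha\in C_0\cap S$. If $\alpha\in C_0\cap S$ and $e[B_\alpha]$ contains exactly one member of $\mathcal N_\alpha$, let $\dot r_\alpha$ be that member and $\mathcal T_\alpha=e[B_\alpha]\cap\mathcal K_\alpha$. Otherwise let $\mathcal T_\alpha=\dot r_\alpha=\emptyset$. Given $\mathcal T$ and $\dot r$, let $B=e^{-1}[\mathcal T\sqcup\{\dot r\}]$. For the stationarily many $\alpha\in C_0\cap S$ with $\alpha>e^{-1}(\dot r)$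 and $B\cap\alpha=B_\alpha$ we get $e[B_\alpha]=e[B]\cap\mathcal X_\alpha=(\mathcal T\cap\mathcal K_\alpha)\sqcup\{\dot r\}$.
\end{proof}

\subsection{Definition of the iteration}
By recursion we define posets $\mathbb P_\alpha$ with underlying set $\mathrm{Fn}(\alpha,\Gamma)$ for $\alpha\le\omega_2$, and $\mathbb P_\alpha$-names $\dot{\mathfrak s}_\alpha$ for sequences as in Definition~\ref{def:poset} for $\alpha<\omega_2$; we write $\dot{\mathbb Q}^\alpha$ for the name of $\mathbb Q(\mathfrak s_\alpha)$. The order of $\mathbb P_\alpha$ is
\[
q\le p\iff\operatorname{dom}p\subseteq\operatorname{dom}q\text{ and }q{\restriction}\beta\Vdash_{\mathbb P_\beta}q(\beta)\le_{\dot{\mathbb Q}^\beta}p(\beta)\text{ for all }\beta\in\operatorname{dom}p.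
\]
By (T2) it suffices to describe $\mathfrak s_\alpha$ in $V[G_\alpha]$, where $G_\alpha$ is $\mathbb P_\alpha$-generic.
\begin{itemize}
\item If $\alpha\notin S$, then $\mathfrak s_\alpha$ is trivial, and a Cohen real is added.
\item If $\alpha\in S$, let $Z^\alpha_\xi=\{\dot z[G_\alpha]:(p,\dot z,\xi)\in\mathcal T_\alpha\text{ for some }p\in G_\alpha\}$ for $\xi<\omega_1$, and let $r_\alpha\subseteq\omega\times\omega$ be coded by $\dot r_\alpha[G_\alpha]$. If all $Z^\alpha_\xi$ are Menger subsets of $\mathbf H$ covered by $r_\alpha$, the stage is \emph{active} and $\mathfrak s_\alpha$ is a sequence given by Lemma~\ref{lem:step}. Otherwise $\mathfrak s_\alpha$ is trivial.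
\end{itemize}
The hypotheses of Lemma~\ref{lem:step} hold in $V[G_\alpha]$ by Lemmas~\ref{lem:iter}(e) and~\ref{lem:luzin} below. The assertions of these lemmas for $\alpha$ concern $\mathbb P_\alpha$, and their proofs use only the names $\dot{\mathfrak s}_\beta$ with $\beta<\alpha$. So the definition and the lemmas are established by one simultaneous induction, and every $\mathfrak s_\alpha$ is $\Lambda$-good in $V[G_\alpha]$.

\begin{lemma}\label{lem:iter}
Let $\gamma<\alpha\le\omega_2$.
\begin{enumerate}
\item[(a)] $\mathbb P_\alpha$ is a poset and $\mathbb P_\gamma$ is a suborder of it. If $q\le p$ then $q{\restriction}\gamma\le p{\restriction}\gamma$. If $p\in\mathbb P_\alpha$ and $p'\le p{\restriction}\gamma$ in $\mathbb P_\gamma$, then $p'\cup p{\restriction}[\gamma,\alpha)$ is below $p$ and $p'$. If $G_\alpha$ is $\mathbb P_\alpha$-generic, then $G_\gamma=G_\alpha\cap\mathbb P_\gamma$ is $\mathbb P_\gamma$-generic, and $\dot x[G_\alpha]=\dot x[G_\gamma]$ for $\dot x\in\mathcal N_\gamma$.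
\item[(b)] $V[G_{\gamma+1}]=V[G_\gamma][H]$ with $H$ generic for $\mathbb Q(\mathfrak s_\gamma)$ over $V[G_\gamma]$. If $\alpha$ is a limit, then $\mathbb P_\alpha=\bigcup_{\beta<\alpha}\mathbb P_\beta$.
\item[(c)] $\mathbb P_\alpha$ is ccc.
\item[(d)] Every subset of $\omega$ in $V[G_\alpha]$ is $\dot x[G_\alpha]$ for some $\dot x\in\mathcal N_\alpha$. If $\operatorname{cf}\alpha>\omega$, every real of $V[G_\alpha]$ lies in $V[G_\beta]$ for some $\beta<\alpha$.
\item[(e)] $V[G_\alpha]$ has the same cardinals and cofinalities as $V$. CH holds in $V[G_\alpha]$ for $\alpha<\omega_2$, and $\mathfrak c=\omega_2$ in $V[G_{\omega_2}]$.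
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The definition of $q\le p$ does not mention $\alpha$, so $\mathbb P_\gamma$ is a suborder, and restricting the definition to $\beta<\gamma$ gives $q{\restriction}\gamma\le p{\restriction}\gamma$. If $q'\le q\le p$ and $\beta\in\operatorname{dom}p$, then $q'{\restriction}\beta\le q{\restriction}\beta$, so $q'{\restriction}\beta$ forces both $q'(\beta)\le q(\beta)$ and $q(\beta)\le p(\beta)$; this is transitivity. Let $q=p'\cup p{\restriction}[\gamma,\alpha)$. It agrees with $p'$ on $\operatorname{dom}p'$, so $q\le p'$. For $\beta\in\operatorname{dom}p$ below $\gamma$, $q{\restriction}\beta=p'{\restriction}\beta$ forces $q(\beta)=p'(\beta)\le p(\beta)$, and for $\beta\ge\gamma$ we have $q(\beta)=p(\beta)$; so $q\le p$. Thus $p{\restriction}\gamma$ is a reduction of $p$, and a common lower bound $q$ of members of $\mathbb P_\gamma$ yields the common lower bound $q{\restriction}\gamma\in\mathbb P_\gamma$. Now (T4) applies. The last assertion holds since $\dot x\in\mathcal N_\gamma$ mentions only conditions of $\mathbb P_\gamma$.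

(b) Map $p\in\mathbb P_{\gamma+1}$ to $(p{\restriction}\gamma,p(\gamma))\in\mathbb P_\gamma*\dot{\mathbb Q}^\gamma$, reading $p(\gamma)$ as $(\emptyset,\emptyset)$ if it is undefined. The map preserves order. Given $(p',\dot y)$ in the two-step iteration, some $p''\le p'$ forces $\dot y$ to equal a certain $y\in\Gamma$, and $p''\cup\{(\gamma,y)\}$ is mapped below $(p',\dot y)$; so the range is dense. If moreover $(p',\dot y)$ is below the images of $p$ and $q$, then $p''\cup\{(\gamma,y)\}$ is below $p$ and $q$; so incompatibility is preserved. Apply (T5). The second assertion holds because domains are finite.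

(c) Let $p,q\in\mathbb P_\alpha$ be such that $p(\beta)$ and $q(\beta)$ have the same first coordinate for every $\beta\in\operatorname{dom}p\cap\operatorname{dom}q$. Define $p'$ on $\operatorname{dom}p\cup\operatorname{dom}q$ by $p'(\beta)=(s,E\cup E')$ if $p(\beta)=(s,E)$ and $q(\beta)=(s,E')$, and as the only defined value among $p(\beta),q(\beta)$ otherwise. Lemma~\ref{lem:basicQ}(a) holds for every $\mathfrak s$, so $p'\le p,q$. Among uncountably many conditions, (T6) gives uncountably many whose domains have a common pairwise intersection $\Delta$, and two of them have the same first coordinates on $\Delta$, as there are countably many possibilities.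

(d) Given a name $\dot y$ for a subset of $\omega$, let $\mathcal A_n$ be a maximal antichain of conditions that force $n\in\dot y$, countable by (c), and let $\dot x=\{(n,p):p\in\mathcal A_n\}$. If $n\in\dot y[G_\alpha]$, some $p\in G_\alpha$ forces it, every extension of $p$ is compatible with a member of $\mathcal A_n$, and so $G_\alpha$ meets $\mathcal A_n$. Hence $\dot x[G_\alpha]=\dot y[G_\alpha]$. If $\operatorname{cf}\alpha>\omega$, then $\dot x\in\mathcal N_\beta$ for some $\beta<\alpha$, and (a) applies.

(e) The first assertion is (T3). By (d), $\mathfrak c\le|\mathcal N_\alpha|$ in $V[G_\alpha]$, which is at most $\omega_1$ for $\alpha<\omega_2$ and at most $\omega_2$ for $\alpha=\omega_2$. For each $\beta\notin S$ there is a Cohen real in $V[G_{\beta+1}]\setminus V[G_\beta]$, and these $\omega_2$ reals are distinct.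
\end{proof}

\begin{lemma}\label{lem:luzin}
For all $\alpha\le\omega_2$, $\Lambda$ is Luzin in $V[G_\alpha]$. For $\alpha\in S$, $(*)_\Lambda$ holds in $V[G_\alpha]$.
\end{lemma}

\begin{proof}
The set $\Lambda$ remains uncountable by the ccc. We show by induction on $\alpha$ that $\mathbb P_\alpha$ forces $\Lambda\setminus U$ to be countable for every dense open $U$. For $\alpha=0$ this is the choice of $\Lambda$. The successor step follows from Lemma~\ref{lem:iter}(b) and Lemma~\ref{lem:preserve}, applied in $V[G_\alpha]$ to the $\Lambda$-good sequence $\mathfrak s_\alpha$.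

\emph{Limits $\delta$ of uncountable cofinality.} Let $U\in V[G_\delta]$ be dense open. The real $y=\{t:[t]\subseteq U\}$ lies in some $V[G_\beta]$, $\beta<\delta$. Every $u\in2^{<\omega}$ has an extension in $y$, so $y$ defines a dense open set in $V[G_\beta]$, and all but countably many $x\in\Lambda$ have an initial segment in $y$.

\emph{Limits $\delta$ of countable cofinality.} Here new reals appear at $\delta$, and we approximate a new dense open set by dense open sets of the earlier models. Let $\delta_m$ increase to $\delta$ and let $\dot U$ be a $\mathbb P_\delta$-name for a dense open set. In $V[G_{\delta_m}]$ let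
\[
O_m=\bigcup\{[t]:\text{some }q\in\mathbb P_\delta\text{ has }q{\restriction}\delta_m\in G_{\delta_m}\text{ and }q\Vdash_{\mathbb P_\delta}[t]\subseteq\dot U\}.
\]
This open set is dense. Indeed, for $u\in2^{<\omega}$ the set of all $q{\restriction}\delta_m$, where $q$ forces $[t]\subseteq\dot U$ for some $t\supseteq u$, is dense in $\mathbb P_{\delta_m}$: given $p\in\mathbb P_{\delta_m}$ there is such a $q\le p$ in $\mathbb P_\delta$, and $q{\restriction}\delta_m\le p$. By the induction hypothesis $\mathbb P_{\delta_m}$ forces that $\Lambda\setminus\dot O_m$ is countable. By (T3) there is a countable $N\in V$ such that $\mathbb P_{\delta_m}$ forces $\Lambda\setminus\dot O_m\subseteq N$ for every $m$.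

Let $x\in\Lambda\setminus N$ and $p\in\mathbb P_\delta$. We find an extension of $p$ that forces $x\in\dot U$; then $\Lambda\setminus\dot U\subseteq N$ is forced. Take $m$ with $p\in\mathbb P_{\delta_m}$ and a generic $G_{\delta_m}$ containing $p$. Since $x\in O_m$, there are $t\subseteq x$ and $q$ with $q{\restriction}\delta_m\in G_{\delta_m}$ and $q\Vdash[t]\subseteq\dot U$. Let $p'\in G_{\delta_m}$ be below $p$ and $q{\restriction}\delta_m$. By Lemma~\ref{lem:iter}(a), $p'\cup q{\restriction}[\delta_m,\delta)$ is below $p'$ and $q$, so it extends $p$ and forces $x\in\dot U$.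

\emph{The principle $(*)_\Lambda$.} Let $\alpha\in S$ and let $\mathbb C,\mathcal E\in V[G_\alpha]$ be given. We may assume that the underlying set of $\mathbb C$ is a subset of $\omega$, so that $\mathbb C$ and $\mathcal E$ are reals. By Lemma~\ref{lem:iter}(d) they lie in $V[G_\beta]$ for some successor ordinal $\beta<\alpha$. As $\beta\notin S$ and $\beta+1<\alpha$, there is $c\in V[G_\alpha]$ Cohen over $V[G_\beta]$. Enumerate $\mathbb C=\{p_k:k\in\omega\}$ in $V[G_\beta]$, with repetitions if necessary. Let $q_0=p_0$, and let $q_{k+1}=p_{c(k)}$ if $p_{c(k)}\le q_k$, and $q_{k+1}=q_k$ otherwise. The condition $q_k$ is determined by $c{\restriction}k$. Let $D\in V[G_\beta]$ be dense in $\mathbb C$. Every $\sigma\in\omega^k$ determines a value of $q_k$, and if $p_j\in D$ is below this value, then $\sigma^{\frown}j$ determines $q_{k+1}=p_j\in D$. So the sequences that put some $q_i$ into $D$ form a dense subset of $\omega^{<\omega}$ in $V[G_\beta]$, and $\{q_k:k\in\omega\}$ meets $D$. Since $\Lambda\subseteq V$, every set $\mathcal E_{x,n}$ with $x\in\Lambda$ lies in $V[G_\beta]$. The filter generated by the decreasing sequence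 $(q_k)$ is as required.
\end{proof}

\section{Reflection and the proof of Theorem~\ref{thm:model}}\label{sec:reflect}

Let $G=G_{\omega_2}$ and work in $V[G]$. By Lemmas~\ref{lem:luzin} and~\ref{lem:transfer}, $\Lambda$ is homeomorphic to a Luzin subset of $\mathbb R$ of cardinality $\omega_1$, and $\mathfrak c=\omega_2$ by Lemma~\ref{lem:iter}(e). This is (1).

For (2) let $Z=\bigcup_{\xi<\omega_1}Z_\xi\subseteq\mathbf H$ with all $Z_\xi$ Menger (repetitions are allowed), and let $r_*\subseteq\omega\times\omega$ cover $Z$. By Lemma~\ref{lem:code} it suffices to find $g\in\omega^\omega$ with $Z\subseteq\bigcup_nO^n_{r_*,g(n)}$.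

It is easy to capture the points that exist at an intermediate stage $\alpha$ with $r_*\in V[G_\alpha]$: a Cohen real $c$ over $V[G_\alpha]$ satisfies $z\in\bigcup_nO^n_{r_*,c(n)}$ for every $z\in Z\cap V[G_\alpha]$, by density. The point is to capture the members of $Z$ added later, and here the pairs $(A_\xi,h_\xi)$ are essential. Each single pair chosen at a stage $\alpha\in S$ is a real that appeared before $\alpha$. If $\alpha$ is a closure point of a suitable function, a counterexample to \eqref{eq:capture} in $V[G]$ would produce a counterexample before $\alpha$.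

Fix a name $\langle\dot Z_\xi:\xi<\omega_1\rangle$ for the family. In $V$ let $\mathcal T$ be the set of $(p,\dot z,\xi)\in\mathcal K_{\omega_2}$ with $p\Vdash\dot z[\dot G]\in\dot Z_\xi$, and let $\dot r\in\mathcal N_{\omega_2}$ be such that $\dot r[G]$ codes $r_*$. In $V[G]$, for each $\beta<\omega_2$ there is $\varepsilon(\beta)<\omega_2$ such that the following hold for all $\xi<\omega_1$.
\begin{enumerate}
\item[(R1)] If $\dot z\in\mathcal N_\beta$ and $\dot z[G]\in Z_\xi$, then $(p,\dot z,\xi)\in\mathcal T$ for some $p\in G_{\varepsilon(\beta)}$.
\item[(R2)] If $r\in V[G_\beta]$, $r\subseteq\omega\times\omega$, does not cover $Z_\xi$, then it does not cover $Z_\xi\cap V[G_{\varepsilon(\beta)}]$.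
\item[(R3)] If $r\in V[G_\beta]$, $r\subseteq\omega\times\omega$, covers $Z_\xi$, then $Z_\xi\subseteq\bigcup_nO^n_{r,g(n)}$ for some $g\in V[G_{\varepsilon(\beta)}]$.
\item[(R4)] If $A\subseteq\omega$ and $h:A\to\omega$ are in $V[G_\beta]$ and $\{n\in A:z\in O^n_{r_*,h(n)}\}$ is finite for some $z\in Z_\xi$, then it is finite for some $z\in Z_\xi\cap V[G_{\varepsilon(\beta)}]$.
\end{enumerate}
Indeed, each instance has a witness in $V[G]$: a condition $p\in G$ by (T1) in (R1), a function $g$ by Lemma~\ref{lem:code} in (R3), where the Menger property of $Z_\xi$ is used, and a point $z$ in (R2) and (R4). The witness is a condition or a real, so it appears at some stage below $\omega_2$ by Lemma~\ref{lem:iter}(b) and~(d). For each $\beta$ there are at most $\omega_1$ instances, since $|\mathcal N_\beta|\le\omega_1$ and the reals of $V[G_\beta]$ are given by $\mathcal N_\beta$. As $\omega_2$ is regular, the stages are bounded.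

Let $C\in V[G]$ be the club of limit ordinals $\alpha<\omega_2$ such that $\dot r\in\mathcal N_\alpha$ and $\varepsilon(\beta)<\alpha$ for all $\beta<\alpha$. The stationary set of Lemma~\ref{lem:guess} remains stationary in $V[G]$ by (T3). So there is $\alpha\in S\cap C$ with $\mathcal T\cap\mathcal K_\alpha=\mathcal T_\alpha$ and $\dot r=\dot r_\alpha$. Since $\operatorname{cf}\alpha=\omega_1$, we have $\mathcal N_\alpha=\bigcup_{\beta<\alpha}\mathcal N_\beta$, and every real of $V[G_\alpha]$ lies in some $V[G_\beta]$ with $\beta<\alpha$, and then $\varepsilon(\beta)<\alpha$. We show that stage $\alpha$ is active.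

\emph{The guessed sets are the traces: $Z^\alpha_\xi=Z_\xi\cap V[G_\alpha]$.} If $(p,\dot z,\xi)\in\mathcal T_\alpha\subseteq\mathcal T$ and $p\in G_\alpha$, then $\dot z[G_\alpha]=\dot z[G]\in Z_\xi$. Conversely, a point $z\in Z_\xi\cap V[G_\alpha]$ is $\dot z[G]$ for some $\dot z\in\mathcal N_\beta$ with $\beta<\alpha$, and (R1) gives $p\in G_{\varepsilon(\beta)}\subseteq G_\alpha$ with $(p,\dot z,\xi)\in\mathcal T\cap\mathcal K_\alpha=\mathcal T_\alpha$. By absoluteness, the members of $Z^\alpha_\xi$ code points of $\mathbf H$ in $V[G_\alpha]$.

\emph{$Z^\alpha_\xi$ is Menger in $V[G_\alpha]$.} We use Lemma~\ref{lem:code} in $V[G_\alpha]$. Let $r\in V[G_\alpha]$ cover $Z^\alpha_\xi$, and take $\beta<\alpha$ with $r\in V[G_\beta]$. By absoluteness $r$ covers $Z^\alpha_\xi\supseteq Z_\xi\cap V[G_{\varepsilon(\beta)}]$ in $V[G]$, so $r$ covers $Z_\xi$ by (R2). By (R3) there is $g\in V[G_{\varepsilon(\beta)}]\subseteq V[G_\alpha]$ with $Z^\alpha_\xi\subseteq Z_\xi\subseteq\bigcup_nO^n_{r,g(n)}$, and this inclusion for $Z^\alpha_\xi$ holds in $V[G_\alpha]$ by absoluteness.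

\emph{$r_\alpha$ covers $Z^\alpha_\xi$.} We have $\dot r_\alpha[G_\alpha]=\dot r[G]$, so $r_\alpha=r_*$, and $Z^\alpha_\xi\subseteq Z$.

Hence $\mathfrak s_\alpha=\langle(A_\xi,h_\xi):\xi<\omega_1\rangle$ satisfies \eqref{eq:capture} for $r_*$ and the sets $Z^\alpha_\xi$. Fix $\xi$ and take $\beta<\alpha$ with $A_\xi,h_\xi\in V[G_\beta]$. If $\{n\in A_\xi:z\in O^n_{r_*,h_\xi(n)}\}$ were finite for some $z\in Z_\xi$, then by (R4) it would be finite for some $z\in Z_\xi\cap V[G_{\varepsilon(\beta)}]\subseteq Z^\alpha_\xi$, contrary to \eqref{eq:capture}. So every $z\in Z_\xi$, whenever it was added, lies in $O^n_{r_*,h_\xi(n)}$ for infinitely many $n\in A_\xi$.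

Let $g\in V[G_{\alpha+1}]$ be the generic function of $\mathbb Q(\mathfrak s_\alpha)$. By Lemma~\ref{lem:basicQ}(c), $g(n)\ge h_\xi(n)$ for almost all $n\in A_\xi$. For $z\in Z_\xi$ there is therefore $n\in A_\xi$ with $z\in O^n_{r_*,h_\xi(n)}\subseteq O^n_{r_*,g(n)}$. As $g$ does not depend on $\xi$, we obtain $Z\subseteq\bigcup_nO^n_{r_*,g(n)}$. Thus $Z$ is Menger, and Theorem~\ref{thm:model} is proved.

\begin{thebibliography}{1}

\bibitem{ST}
Piotr Szewczak and Boaz Tsaban,
\emph{Products of general Menger spaces},
arXiv:1607.01687 (2016).

\end{thebibliography}
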